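# Truncated Toeplitz operators with dense orbits

## 1. The guess "never", on small model spaces and simple symbols

Multiply a function of a model space by a bounded function on the circle, project back to the model space, and repeat. Can the iterates of a single vector come arbitrarily close to every vector of the space? The question is asked in Anton Baranov, Andrei Lishanskii, "Point spectrum and hypercyclicity problem for a class of truncated Toeplitz operators", arXiv:2112.08813 (2021).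

The answer one would first guess is: never. The guess turns out to be false, but it survives every simple test, and the tests show what a counterexample has to look like.

We fix notation. $\mathbb D$ and $\mathbb T$ are the unit disk and unit circle, $m$ is normalized Lebesgue measure on $\mathbb T$, and $\langle f,g\rangle=\int f\bar g\,dm$. The Hardy space $H^2$ is viewed as a subspace of $L^2=L^2(\mathbb T)$. Its reproducing kernels are $k_a(z)=(1-\bar az)^{-1}$, so $f(a)=\langle f,k_a\rangle$. Let $\mathbb N_0=\{0,1,2,\dots\}$.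

**Definition (hypercyclic).** A continuous linear operator $T$ on a separable Banach space $X\ne\{0\}$ is hypercyclic if some orbit $\{T^nx:n\in\mathbb N_0\}$ is dense in $X$. It is cyclic if some orbit has dense linear span, and weakly mixing if $T\oplus T$ is hypercyclic on $X\oplus X$.

**Definition (model space).** For an inner function $\theta$, put $K_\theta=H^2\ominus\theta H^2$, and let $P_\theta$ be the orthogonal projection of $L^2$ onto $K_\theta$.

By Beurling's theorem, the spaces $K_\theta$ are exactly the proper invariant subspaces of the backward shift $S^*f=(f-f(0))/z$ on $H^2$. For $\theta=z^N$ the space $K_\theta$ consists of the polynomials of degree less than $N$. We use three facts.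

* $K_{\theta_1\theta_2}=K_{\theta_1}\oplus\theta_1K_{\theta_2}$. Indeed $H^2=K_{\theta_1}\oplus\theta_1H^2$ and $\theta_1H^2=\theta_1K_{\theta_2}\oplus\theta_1\theta_2H^2$.
* If $\theta(a)=0$ then $k_a\in K_\theta$, because $\langle\theta h,k_a\rangle=\theta(a)h(a)=0$.
* If $\theta$ is a Blaschke product with simple zeros, $K_\theta$ is the closed span of the $k_a$ with $\theta(a)=0$. A function $f\in K_\theta$ orthogonal to all of them vanishes at all zeros, so $f\in\theta H^2$ and $f=0$. For a finite Blaschke product with $d$ simple zeros, $\dim K_\theta=d$.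

**Definition (truncated Toeplitz operator).** For $\psi\in L^\infty(\mathbb T)$, $A_\psi:K_\theta\to K_\theta$ is $A_\psi f=P_\theta(\psi f)$. We write $A^\theta_\psi$ when the space must be named.

Clearly $\|A_\psi\|\le\|\psi\|_\infty$ and $A_\psi^*=A_{\bar\psi}$. For $\theta=z^2$ and the basis $1,z$, $A_\psi$ is the Toeplitz matrix with rows $(\hat\psi(0),\hat\psi(-1))$ and $(\hat\psi(1),\hat\psi(0))$.

Here are the tests, with $\theta$ always nonconstant.

**Test 1: small symbols.** If $\|\psi\|_\infty\le1$ then $\|A_\psi\|\le1$. All orbits are bounded, hence not dense.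

**Test 2: an eigenvector of the adjoint.** Suppose $A_\psi^*\varphi=\lambda\varphi$ with $\varphi\neq0$. Then $\langle A_\psi^nx,\varphi\rangle=\bar\lambda^n\langle x,\varphi\rangle$. If the orbit of $x$ were dense, these numbers would be dense in $\mathbb C$. But $\bar\lambda^nt$ is bounded if $|\lambda|\le1$, and is either identically $0$ or bounded below by $|t|$ if $|\lambda|>1$. So $A_\psi$ is not hypercyclic. In particular nothing is hypercyclic when $\dim K_\theta<\infty$.

**Test 3: real symbols.** If $\psi$ is real then $A=A_\psi$ is self-adjoint, and $\|A^nx\|^2=\langle A^{n+1}x,A^{n-1}x\rangle\le\|A^{n+1}x\|\,\|A^{n-1}x\|$. Thus $\|A^nx\|$ is log-convex in $n$. Either it is nonincreasing, and the orbit is bounded, or from some $n$ on it grows at least geometrically, and only finitely many points of the orbit lie in any ball. No orbit is dense.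

**Test 4: $\psi=r\bar z$ with $r>1$.** On all of $H^2$, the operator $2S^*$ is hypercyclic (Section 2), so this symbol looks promising. On $K_\theta$ we have $A_{\bar z}=S^*|_{K_\theta}$, because $\bar zf=S^*f+f(0)\bar z$ and $\bar z\perp H^2$.

If $\theta(a)=0$, then $g=\theta/(z-a)$ lies in $K_\theta$, since $\langle g,\theta h\rangle=\int\frac{\bar z\,\bar h}{1-a\bar z}\,dm$ is the conjugate of $\int\frac{zh}{1-\bar az}\,dm=0$. Moreover $zg=ag+\theta$, so $A_zg=ag$. The adjoint $A_{rz}$ has an eigenvector, and Test 2 applies.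

If $\theta$ has no zero in $\mathbb D$, let $|\lambda|<1$ and $\phi=(1-\theta/\theta(\lambda))/(z-\lambda)\in H^\infty$. For $h_1,h_2\in H^\infty$ we have $A_{h_1}A_{h_2}=A_{h_1h_2}$, because $\theta H^2$ is invariant under multiplication by $h_1$; also $A_\theta=0$. So $(A_z-\lambda)A_\phi=A_\phi(A_z-\lambda)=I$. Hence $\sigma(A_z)\subset\mathbb T$, and the inverse of $T=rA_{\bar z}=(rA_z)^*$ has spectral radius $1/r<1$. Then $\|x\|\le\|T^{-n}\|\,\|T^nx\|$ with $\|T^{-n}\|\to0$, so $\|T^nx\|\to\infty$ for every $x\ne0$.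

## 2. A symmetric bilinear form excludes the Hypercyclicity Criterion

The strongest evidence for "never" is a hidden symmetry. For $g\in K_\theta$ put, on $\mathbb T$,
$$Cg=\theta\,\overline{zg},\qquad [f,g]=\langle f,Cg\rangle=\int fgz\bar\theta\,dm. \tag{1}$$
For $\theta=z^N$, $C$ conjugates the coefficients of a polynomial and reverses their order.

$C$ maps $K_\theta$ into itself. For $h\in H^2$, $\langle Cg,\overline{zh}\rangle=\int\theta h\bar g\,dm=\overline{\langle g,\theta h\rangle}=0$, so $Cg\in H^2$; and $\langle Cg,\theta h\rangle=\overline{\int zgh\,dm}=0$, so $Cg\in K_\theta$. It is antilinear and isometric, and $C^2g=\theta\bar z\,\bar\theta zg=g$. The form is bilinear and symmetric, $|[f,g]|\le\|f\|\|g\|$, and it is nondegenerate because $[f,Cf]=\|f\|^2$. Every truncated Toeplitz operator is symmetric for it: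
$$[A_\psi f,g]=\langle\psi f,Cg\rangle=\int\psi fgz\bar\theta\,dm=[f,A_\psi g]. \tag{2}$$

**Theorem 2.** Let $\theta$ be a nonconstant inner function and $\psi\in L^\infty(\mathbb T)$.
1. If $\|\psi\|_\infty\le1$ or $\dim K_\theta<\infty$, then $A_\psi$ is not hypercyclic.
2. If $A_\psi$ is hypercyclic, so is $A_\psi^*=A_{\bar\psi}$.
3. $A_\psi\oplus A_\psi$ is never cyclic. In particular no truncated Toeplitz operator is weakly mixing.

**Proof.** Part 1 is Tests 1 and 2. For part 2, (2) reads $\langle A_\psi f,Cg\rangle=\langle f,CA_\psi g\rangle$. With $g=Ck$ this says $A_\psi^*=CA_\psi C$, so $A_\psi^{*n}Cx=CA_\psi^nx$. Since $C$ is an isometric bijection, a dense orbit of $x$ under $A_\psi$ gives a dense orbit of $Cx$ under $A_\psi^*$.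

For part 3 let $(f,g)\ne(0,0)$. The functional $(u,v)\mapsto[u,g]-[v,f]$ is continuous, linear and nonzero on $K_\theta\oplus K_\theta$. It vanishes at every $(A_\psi^nf,A_\psi^ng)$, since $[A_\psi^nf,g]=[f,A_\psi^ng]=[A_\psi^ng,f]$. So $(f,g)$ is not cyclic. $\square$

The standard tool for proving hypercyclicity is the textbook Hypercyclicity Criterion: $T$ is hypercyclic if there are dense sets $X_0,Y_0$, integers $n_k\uparrow\infty$ and maps $S_k:Y_0\to X$ with $T^{n_k}x\to0$ on $X_0$, and $S_ky\to0$, $T^{n_k}S_ky\to y$ on $Y_0$. For $2S^*$ on $H^2$ take $X_0=Y_0$ the polynomials, $n_k=k$, $S_ky=2^{-k}z^ky$.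

For $T=A_\psi$ the criterion can never hold. For $x\in X_0$, $y\in Y_0$ it would give
$$[y,x]=\lim_k[T^{n_k}S_ky,x]=\lim_k[S_ky,T^{n_k}x]=0,$$
and by density the form would vanish identically. So we cannot have a dense set of vectors that shrink to $0$ while everything else is reached from near $0$ at the same times. A hypercyclic $A_\psi$ must be built around one orbit.

## 3. Norms just above $1$: Theorem 1 and the sequence of finite Blaschke products

**Theorem 1.** For every $M>1$ there are an infinite Blaschke product $\theta$ with simple zeros and a symbol $\psi=r\bar z+h$, with $r>1$ and $h\in H^\infty$, such that $\|\psi\|_\infty<M$ and $A_\psi$ is hypercyclic on $K_\theta$.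

By Theorem 2(1) the condition $M>1$ is sharp. Theorem 2 is not used in the proof of Theorem 1, though the form (1) will explain why the obvious construction fails.

We build finite Blaschke products $B_1,B_2,\dots$, each dividing the next, symbols $\psi_k=h_k+r\bar z$ and vectors $x_k\in K_{B_k}$. At stage $k$ we want an exponent $n_k$ such that $T_{k+1}=A^{B_{k+1}}_{\psi_{k+1}}$ satisfies $T_{k+1}^{n_k}x_{k+1}\approx y_k$ for a prescribed target $y_k\in K_{B_k}$, with $x_{k+1}\approx x_k$ and earlier achievements almost undisturbed. Every $T_k$ will have spectrum inside the open unit disk, so all orbits of every single $T_k$ tend to $0$. Only the limit has a dense orbit. The heart of the matter is one extension step, Lemma 2 in Section 6.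

**Constants.** We may assume $1<M\le2$. Fix $r\in(1,M)$, and $\eta>0$ so small that with $c_-:=r-\eta$ and $L:=r+4\eta$,
$$c_->1,\qquad L<M,\qquad L/c_-<c_-^{1/4}. \tag{3}$$
This is possible because $L/c_-\to1$ and $c_-^{1/4}\to r^{1/4}>1$ as $\eta\to0$. Fix $c_-^{-1/4}<\kappa<\kappa_1<\kappa_2<1$ and $R_*:=\kappa c_-$. Then $R_*<c_-$, and
$$R_*>c_-^{3/4}>1,\qquad \frac L{R_*\sqrt{c_-}}<\frac L{c_-^{5/4}}<1,\qquad\frac L{c_-^{3/2}}<1. \tag{4}$$

## 4. The characteristic polynomial on $K_B$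

Let $B$ be a finite Blaschke product with simple zeros, zero set $Z\subset\mathbb D\setminus\{0\}$, $\#Z=d\ge1$. Let $h$ be rational without poles in $\overline{\mathbb D}$. Put
$$G=h+r/z,\qquad T=A^B_{h+r\bar z},\qquad v=S^*B .$$
Here $v\in K_B$, because $\langle S^*B,Bf\rangle=\langle B,zBf\rangle=\langle1,zf\rangle=0$ for $f\in H^2$.

**Lemma 1.** Assume $G$ is injective on $Z$, and put $q(\lambda)=\prod_{a\in Z}(\lambda-G(a))$. The characteristic polynomial of $T$ is
$$p(\lambda)=q(\lambda)\Bigl(1-rB(0)\sum_{a\in Z}\frac1{a^2B'(a)(\lambda-G(a))}\Bigr). \tag{5}$$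
Moreover $p,q$ are coprime and $v$ is cyclic for $T$. In particular $p$ is the minimal polynomial of $T$.

**Proof.** We write $T$ as a diagonal matrix plus a matrix of rank one. Since $P_B(\bar zf)=S^*f$, we have $Tf=P_B(hf)+rS^*f$. As $hf-P_B(hf)\in BH^2$ vanishes on $Z$,
$$(Tf)(a)=h(a)f(a)+r\frac{f(a)-f(0)}a=G(a)f(a)-\frac{rf(0)}a\qquad(a\in Z).$$

Next we express $f(0)$ through the values on $Z$. Since $K_B$ is spanned by the $k_a$, $f$ is a polynomial of degree at most $d-1$ divided by $\prod(1-\bar az)$. So $f/(zB)$ is that polynomial divided by a constant times $z\prod(z-a)$. It is $O(z^{-2})$ at $\infty$ with at most simple poles, in $\{0\}\cup Z$, and its residues sum to $0$: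
$$\frac{f(0)}{B(0)}+\sum_a\frac{f(a)}{aB'(a)}=0,\qquad\text{i.e.}\qquad f(0)=-B(0)\sum_{a}\frac{f(a)}{aB'(a)}=:\ell(f).$$

The map $f\mapsto(f(a))_{a\in Z}$ is injective on $K_B$, hence an isomorphism onto $\mathbb C^Z$. In these coordinates $T=D-r\,(1/a)_a\otimes\ell$, $D=\mathrm{diag}(G(a))$. The determinant formula for rank-one perturbations gives $\det(\lambda-T)=q(\lambda)\bigl(1+r\,\ell((\lambda-D)^{-1}(1/a)_a)\bigr)$, which is (5). Setting $\lambda=G(a)$,
$$p(G(a))=-\frac{rB(0)}{a^2B'(a)}\prod_{a'\ne a}(G(a)-G(a'))\ne0,$$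
so $p$ and $q$ are coprime.

Finally $v(a)=-B(0)/a\ne0$. So $T=D+v\otimes\varphi$ for some functional $\varphi$. If $T^{m-1}v\in D^{m-1}v+\mathrm{span}\{D^kv:k<m-1\}$, then applying $T=D+v\otimes\varphi$ gives $T^mv\in D^mv+\mathrm{span}\{D^kv:k<m\}$. By induction, $\mathrm{span}\{T^kv:k<m\}=\mathrm{span}\{D^kv:k<m\}$ for all $m$. Since $D$ has distinct entries and $v$ has no zero coordinate, the Vandermonde determinant shows that $v$ is cyclic for $D$, hence for $T$. $\square$

**Check for $d=1$.** If $B=(z-a)/(1-\bar az)$, then $B(0)=-a$, $B'(a)=(1-|a|^2)^{-1}$, and (5) gives $p(\lambda)=\lambda-h(a)-\frac ra+\frac{r(1-|a|^2)}a=\lambda-h(a)-r\bar a$. Indeed $T$ is multiplication by $\langle(h+r\bar z)k_a,k_a\rangle/\|k_a\|^2=h(a)+r\bar a$.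

**Definition (admissible).** $(B,h,R)$ is admissible if $B,h$ are as above, $G$ is injective on $Z$, $\|h+r\bar z\|_\infty\le L$, $R\in(1/c_-,1)$ and $\sigma(T)\subset\{|\lambda|<R\}$.

**Example.** Let $B$ be the Blaschke factor with zero $a=1/(4r)$, let $h=0$, and let $R\in(1/c_-,1)$. By the check above, $T$ is multiplication by $r\bar a=1/4$. Now $1/4<1/2\le1/M<1/c_-<R$, and $\|r\bar z\|_\infty=r\le L$. So $(B,0,R)$ is admissible. The construction will start here.

## 5. Reaching every target from zero forbids moving anything else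

Let $(B,h,R)$ be admissible, $x,y\in K_B$. Adjoin $N$ zeros and change the symbol a little, obtaining $B_N=B\theta_N$, $T_N$ on $K_{B_N}=K_B\oplus BK_{\theta_N}$, $v_N=S^*B_N$. Suppose that $\theta_N\to1$ in $L^2$, that $\sup_N\|T_N\|<\infty$, and that
$$\Delta_N:=\|(T_N-T)|_{K_B}\|+\|v_N-v\|\to0 .$$
Then $f(T_N)v_N\to f(T)v$ for each fixed polynomial $f$, with error $O(\Delta_N)$. We want $x_N\to x$ with $T_N^Nx_N\to y$.

All our information about $T_N^N$ comes from the Cayley–Hamilton relation $P_N(T_N)=0$, where $P_N=\det(\lambda-T_N)$ has degree $N+d$. The first thing to try is to place the $N$ new eigenvalues near $0$. In an idealized version,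
$$P_N=\lambda^Np-\varepsilon_Nr_0,\qquad\varepsilon_N\to0,\quad\Delta_N/\varepsilon_N\to0,$$
with a fixed polynomial $r_0$ such that $r_0(T)$ is invertible. Multiply by a polynomial $f$. The vectors $f_N=\varepsilon_N^{-1}(pf)(T_N)v_N$ tend to $0$, since $p(T)=0$ makes $(pf)(T_N)v_N=O(\Delta_N)$. And $T_N^Nf_N=(r_0f)(T_N)v_N\to r_0(T)f(T)v$, which is any vector of $K_B$ we like, by cyclicity of $v$. Every target is reached from $0$. Since $T^Nx\to0$, it seems enough to add $x$.

It is not enough. The operator applied to $x$ is $T_N^N$, not $T^N$, and no sharper estimate can repair this.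

**Observation.** Suppose $f_N\to0$, $T_N^Nf_N\to y$, $x_N\to x$ and $\sup_N\|T_N^Nx_N\|<\infty$, with $x,y\in K_B$. Then $[y,x]=0$ for the form of $K_B$.

Indeed, let $[\cdot,\cdot]_N$ be the form of $K_{B_N}$. By (2), $[T_N^Nf_N,x_N]_N=[f_N,T_N^Nx_N]_N\to0$. The left side differs from $[y,x]_N$ by $o(1)$. And $|[y,x]_N-[y,x]|\le\|yx\|_\infty\|B_N-B\|_2\le\|yx\|_\infty\|\theta_N-1\|_2\to0$, since the functions of $K_B$ are bounded.

In the attempt above every $y$ is reached from $0$. So for every $x\ne0$ and every $x_N\to x$ we get $\|T_N^Nx_N\|\to\infty$: a bounded subsequence would give $[y,x]=0$ for all $y$. The attempt stops exactly here.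

The way past this is to let the new eigenvalues depend on the pair $(x,y)$. Write $x=g(T)v$, $y=e(T)v$ with $\deg g,\deg e<d$. We shall see that Lemma 1 for $B_N$ gives, approximately,
$$P_N\approx pQ_N-\varepsilon_Nq\,\Omega,\qquad Q_N=\prod_{j=1}^N(\lambda-d_j),$$
where $d_j$ are the values of the new $G$ at the new zeros. These we may choose freely in a disk. We choose them so that
$$pQ_NW\approx\lambda^NF_N,\qquad F_N=p^2+\frac{\varepsilon_N}\alpha g,\qquad W=p+w,$$
with $w$ a small polynomial of degree less than $d$ and $\alpha>0$ a large constant. Then $x_N=\alpha\varepsilon_N^{-1}F_N(T_N)v_N\to g(T)v=x$, because the $p^2$ part is $O(\Delta_N/\varepsilon_N)$. And $WP_N$ annihilates $v_N$, so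
$$T_N^Nx_N\approx\alpha(q\,\Omega W)(T_N)v_N\to\alpha\,q(T)\Omega(T)w(T)v,\qquad\text{as }W(T)=p(T)+w(T)=w(T).$$
The polynomial $w$ must be small to keep the zeros of $W$ in a small disk; the factor $\alpha$ restores the size. The remaining difficulty is that $\Omega$ is not ours to choose. It depends on $Q_N$, hence on $w$. So $\alpha\,q(T)\Omega_w(T)w(T)=e(T)$ is a nonlinear equation for $w$, which Brouwer's fixed point theorem solves.

This is consistent with the form. If $x_N\to x$ and $T_N^Nx_N\to y$, then for every polynomial $V$ also $V(T_N)x_N\to V(T)x$ and $T_N^NV(T_N)x_N\to V(T)y$. The limit pairs $(V(T)x,V(T)y)$ do satisfy $[V_1(T)x,V_2(T)y]=[V_2(T)x,V_1(T)y]$.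

## 6. A disk automorphism concentrated at a boundary point

We need a change of symbol that is tiny on $K_B$ but gives the new zeros a multiplier larger than $1$. For $\zeta\in\mathbb T$ and $\rho\in(0,1)$ put
$$b_\rho(z)=\frac{\rho-\bar\zeta z}{1-\rho\bar\zeta z},\qquad s=1-\rho^2 .$$
This is an automorphism of $\mathbb D$ with inverse $u\mapsto z(u)=\zeta\frac{\rho-u}{1-\rho u}$. Direct computation gives
$$z'(u)=\frac{-\zeta s}{(1-\rho u)^2},\qquad z(u)-\zeta=-\zeta\frac{(1-\rho)(1+u)}{1-\rho u},\qquad b_\rho(z)-1=-\frac{(1-\rho)(1+\bar\zeta z)}{1-\rho\bar\zeta z}, \tag{6}$$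
$$\|b_\rho-1\|_2^2=2-2\,\mathrm{Re}\,b_\rho(0)=2(1-\rho)\le2s. \tag{7}$$

As $\rho\to1$, $b_\rho\to1$ away from $\zeta$, so adding $c(b_\rho-1)$ to the symbol is a small change in $L^2$. But if $c=h(\zeta)+r\bar\zeta$, then near $\zeta$ the new symbol is about $c(b_\rho-1)+c=c\,b_\rho$. In the variable $u$ it is multiplication by $cu$ with $|c|>1$. On $K_{u^N}$ this is $u^j\mapsto cu^{j+1}$, which multiplies by $c^{N-1}$ in $N-1$ steps.

The coupling will be $|\varepsilon_N|\asymp|c|^Ns$, while $\Delta_N$ is of order $\sqrt s$ up to powers of $N$. The requirement $\Delta_N\ll|\varepsilon_N|\ll1$ says, up to powers of $N$, $|c|^{-2N}\ll s\ll|c|^{-N}$. There is room because $|c|>1$. We shall take $s\asymp(\beta/|c|)^N$ with $1/|c|<\beta<1$.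

**Lemma 2.** Let $(B,h,R)$ be admissible and $R<R^+<1$. Let $\zeta\in\mathbb T$ satisfy $|h(\zeta)|\le\eta$, and put $c:=h(\zeta)+r\bar\zeta$, so $c_-\le|c|\le r+\eta$. Suppose $\|h+c(b_\rho-1)+r\bar z\|_\infty\le L$ for all $\rho$ close to $1$. Let $x,y\in K_B$. Then for all large $N$ there are $s_N\in(0,1)$ with $N^2s_N\to0$ and a Blaschke product $\theta_N$ of degree $N$ such that, with $\rho_N=\sqrt{1-s_N}$, $h_N=h+c(b_{\rho_N}-1)$, $B_N=B\theta_N$, $T_N=A^{B_N}_{h_N+r\bar z}$:
1. $(B_N,h_N,R^+)$ is admissible for large $N$.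
2. $\|(T_N-T)|_{K_B}\|\to0$.
3. There are $x_N\in K_{B_N}$ with $x_N\to x$ and $T_N^Nx_N\to y$.
4. All zeros $a$ of $\theta_N$ satisfy $1-|a|\le Cs_N$, with $C$ independent of $N$.

## 7. Proof of the extension lemma

Throughout, $C$ and the constants in $O(\cdot)$ do not depend on $N$. Let $p,q,v,d$ be as in Lemma 1. By cyclicity $x=g(T)v$, $y=e(T)v$ with polynomials $g,e$ of degree less than $d$. Choose radii
$$R<R^\flat<\beta_0<\beta<R^+ .$$
Then $\beta<1$, and $\beta c_->1$ because $R>1/c_-$.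

**Step 1: choosing $w$.** This step solves the nonlinear equation announced in Section 5.

The zeros of $p$ lie in $|\lambda|<R$. So there is a closed ball $\mathcal B$ around $0$ in the space of polynomials of degree less than $d$ such that for $w\in\mathcal B$ all zeros of $p+w$ lie in $|\lambda|<R^\flat$. Then $\Lambda_w:=p/(p+w)$ is analytic and zero-free on $|\lambda|\ge R^\flat$, including $\Lambda_w(\infty)=1$. Put
$$\Omega_w(\mu)=\frac{\Lambda_w(c)}{\overline{\Lambda_w(c)}}\,(1-\mu/c)^{-2}\,\overline{\Lambda_w(|c|^2/\bar\mu)},\qquad|\mu|<|c|. \tag{8}$$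
For $|\mu|<|c|$ the point $|c|^2/\bar\mu$ has modulus greater than $|c|>1>R^\flat$. So $\Omega_w$ is analytic and zero-free. It depends continuously on $w\in\mathcal B$, locally uniformly in $\mu$, because $\lambda^{-d}(p+w)(\lambda)$ is continuous and nonvanishing on the compact set $(\{|\lambda|\ge R^\flat\}\cup\{\infty\})\times\mathcal B$. (This $\Omega_w$ will emerge in Step 5 as the limit of the true interaction.)

Since $\sigma(T)\subset\{|\lambda|<R\}$, $\Omega_w(T)$ is defined, invertible, and continuous in $w$. Since $p,q$ are coprime and $p(T)=0$, $q(T)$ is invertible. Since the minimal polynomial has degree $d$, every function of $T$ analytic near $\sigma(T)$ equals $P(T)$ for exactly one polynomial $P$ of degree less than $d$, depending linearly, hence continuously, on the operator.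

For $\alpha>0$ let $\Psi(w)$ be the polynomial of degree less than $d$ with $\Psi(w)(T)=\alpha^{-1}e(T)q(T)^{-1}\Omega_w(T)^{-1}$. Then $\Psi$ is continuous on the compact set $\mathcal B$, and for $\alpha$ large $\Psi(\mathcal B)\subset\mathcal B$. By Brouwer's theorem we may fix $\alpha$ and $w\in\mathcal B$ with $\Psi(w)=w$:
$$\alpha\,q(T)\,\Omega_w(T)\,w(T)=e(T). \tag{9}$$
Put $W=p+w$.

**Step 2: choosing $s_N$ and the new eigenvalues.** This step fixes the scale and a polynomial $Q_N$ with $pQ_NW\approx\lambda^NF_N$. Let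
$$\varepsilon_N:=-\frac{rB(0)c^{N-1}s_N}{\zeta B(\zeta)},\qquad s_N:=\frac{\beta^N|c|^{1-N}}{r|B(0)|},\qquad\text{so }|\varepsilon_N|=\beta^N. \tag{10}$$
Then $s_N\le C(\beta/|c|)^N$, $N^2s_N\to0$, $\log(1/s_N)\le CN$. For large $N$, $s_N\in(0,1)$ and $\|h_N+r\bar z\|_\infty\le L$. From now on $s=s_N$, $\rho=\rho_N$, $b=b_{\rho_N}$, $G_N=h_N+r/z$.

Put $F_N=p^2+(\varepsilon_N/\alpha)g$ and expand $F_N/(pW)=\sum_{k\ge0}e_k\lambda^{-k}$ near $\infty$ (the $e_k$ depend on $N$). Both $F_N$ and $pW$ are monic of degree $2d$, so $e_0=1$. The zeros of $pW$ lie in $|\lambda|<R^\flat$ and do not depend on $N$, and $|\varepsilon_N|\le1$. So $F_N/(pW)$ is bounded by $C$ on $|\lambda|=R^\flat$, and Cauchy's estimate in the variable $1/\lambda$ gives $|e_k|\le C(R^\flat)^k$. Define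
$$Q_N=\sum_{k=0}^Ne_k\lambda^{N-k}+\delta_N,\qquad|\delta_N|\le(R^\flat)^N,$$
with $\delta_N$ chosen so that $Q_N$ has simple zeros $d_1,\dots,d_N$, none equal to $G_N(a)$ for $a\in Z$. This excludes only finitely many $\delta_N$: the negatives of the critical values of $\sum_{k\le N}e_k\lambda^{N-k}$ and of its values at the points $G_N(a)$.

On $|\lambda|\ge\beta_0$,
$$\Bigl|\lambda^{-N}Q_N-\frac{F_N}{pW}\Bigr|=\Bigl|\lambda^{-N}\delta_N-\sum_{k>N}e_k\lambda^{-k}\Bigr|\le C(R^\flat/\beta_0)^N,$$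
and $F_N/(pW)=\Lambda_w+(\varepsilon_N/\alpha)\,g/(pW)\to\Lambda_w$ uniformly. As $|\Lambda_w|$ is bounded below on $|\lambda|\ge\beta_0$, for large $N$
$$\lambda^{-N}Q_N\to\Lambda_w\text{ uniformly on }|\lambda|\ge\beta_0,\qquad|Q_N(\lambda)|\ge C^{-1}|\lambda|^N\ (|\lambda|\ge\beta_0),\qquad|d_j|<\beta_0<1. \tag{11}$$
The coefficients of $Q_N$ have absolute sum at most $1+\sum_kC(R^\flat)^k\le C$.

Moreover $Q_N=\lambda^NF_N/(pW)-\sum_{k>N}e_k\lambda^{N-k}+\delta_N$, so
$$pQ_NW=\lambda^NF_N-\tau_N,\qquad\tau_N=pW\Bigl(\sum_{j\ge1}e_{N+j}\lambda^{-j}-\delta_N\Bigr)\quad(|\lambda|\ge\beta_0). \tag{12}$$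
Here $\tau_N$ is a polynomial, being a difference of polynomials. The formula shows that it is $O(|\lambda|^{2d})$ at $\infty$ and at most $C(R^\flat)^N$ on $|\lambda|=1$. So $\deg\tau_N\le2d$, and its coefficients are $O((R^\flat)^N)$.

**Step 3: choosing $\theta_N$.** This step finds zeros $a_j$ near $\zeta$ with $G_N(a_j)=d_j$. For $|u|\le\kappa_2$, since $c=h(\zeta)+r/\zeta$,
$$G_N(z(u))=cu+E(u)=:V(u),\qquad E(u)=h(z(u))-h(\zeta)+r\Bigl(\frac1{z(u)}-\frac1\zeta\Bigr).$$
By (6), $|z(u)-\zeta|\le Cs$ there, so $V$ is analytic near $|u|\le\kappa_2$ for large $N$ and $|E(u)|\le Cs$.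

Let $|\mu|<\kappa_1c_-$. On $|u|=\kappa_2$ we have $|cu-\mu|\ge(\kappa_2-\kappa_1)c_->|E(u)|$ for large $N$. By Rouché's theorem $V(u)=\mu$ has exactly one solution $u=U(\mu)$ in $|u|<\kappa_2$, and it is simple. So $V'(U(\mu))\ne0$. The local analytic inverse of $V$ must agree with $U$ by uniqueness, so $U$ is analytic. It is injective because $V(U(\mu))=\mu$. From $cU+E(U)=\mu$ we get $U(\mu)-\mu/c=O(s)$ uniformly on $|\mu|<\kappa_1c_-$. By Cauchy's estimate $U'=1/c+O(s)$ on $|\mu|\le R_*=\kappa c_-$, and integrating along segments,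
$$\frac{U(\mu)-U(\mu')}{\mu-\mu'}=\frac1c+O(s),\qquad|\mu|,|\mu'|\le R_*, \tag{13}$$
read as $U'(\mu)$ when $\mu=\mu'$.

Since $|d_j|<1<R_*$, we may put $u_j=U(d_j)$ (distinct, $|u_j|<\kappa_2$), $a_j=z(u_j)$, and
$$\Theta(u)=\gamma\prod_{j=1}^N\frac{u-u_j}{1-\bar u_ju},\qquad\gamma=\prod_{j=1}^N\frac{1-\bar u_j}{1-u_j},\qquad\theta_N=\Theta\circ b. \tag{14}$$
Then $|\gamma|=1$, $\Theta(1)=1$. The function $\theta_N$ is a Blaschke product of degree $N$ with zeros $a_j$, and $G_N(a_j)=V(u_j)=d_j$. Since $1-|a_j|^2=s\,(1-|u_j|^2)/|1-\rho u_j|^2$ and $|u_j|<\kappa_2$,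
$$C^{-1}s\le1-|a_j|^2\le Cs. \tag{15}$$
This gives assertion 4. On $\overline{\mathbb D}$, $|\Theta'(u)|\le\sum_j\frac{1-|u_j|^2}{|1-\bar u_ju|^2}\le CN$, so
$$|\theta_N-1|=|\Theta(b)-\Theta(1)|\le CN|b-1|\qquad\text{on }\overline{\mathbb D}. \tag{16}$$

For $a\in Z$, (6) gives $G_N(a)=G(a)+c(b(a)-1)=G(a)+O(s)$. So for large $N$ the values $G_N(a)$ are distinct, and by the choice of $\delta_N$ they differ from the distinct values $d_j=G_N(a_j)$. Hence the zeros of $B_N$ are simple, $G_N$ is injective on them, and they are nonzero, because $|a_j|$ is close to $1$. The pole of $b$ is $\zeta/\rho\notin\overline{\mathbb D}$, so $h_N$ is rational without poles in $\overline{\mathbb D}$. Also $\|T_N\|\le L$ and $\|T\|\le L$.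

**Step 4: $T_N$ is close to $T$ on $K_B$.** This step bounds $\Delta_N=\|(T_N-T)|_{K_B}\|+\|v_N-v\|$, $v_N=S^*B_N$, and then powers. First, by (16) and (7),
$$\|v_N-v\|=\|S^*(B(\theta_N-1))\|\le\|\theta_N-1\|_2\le CN\sqrt s.$$
For $f\in K_B$,
$$T_Nf-Tf=P_{B_N}\bigl(c(b-1)f\bigr)+(P_{B_N}-P_B)\bigl((h+r\bar z)f\bigr).$$
Since $\|f\|_\infty\le C\|f\|$ on the finite-dimensional space $K_B$, the first term has norm at most $C\sqrt s\|f\|$. Since $K_{B_N}=K_B\oplus BK_{\theta_N}$, $P_{B_N}-P_B$ is the projection onto $BK_{\theta_N}$. The second term therefore has norm at most $\sup_k|\langle(h+r\bar z)f,Bk\rangle|\le C\|f\|\sup_k\|k\|_{L^1}$, over unit vectors $k\in K_{\theta_N}$.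

To bound $\|k\|_{L^1}$, apply $K_{\theta_1\theta_2}=K_{\theta_1}\oplus\theta_1K_{\theta_2}$ repeatedly, one zero at a time. It gives the orthonormal basis of $K_{\theta_N}$ whose $j$-th element is $(1-|a_j|^2)^{1/2}(1-\bar a_jz)^{-1}$ times the Blaschke factors of $a_1,\dots,a_{j-1}$. By Cauchy–Schwarz, for $z\in\mathbb T$,
$$|k(z)|^2\le\sum_j\frac{1-|a_j|^2}{|z-a_j|^2},\qquad\text{hence}\qquad|k(z)|\le\sum_j\frac{(1-|a_j|^2)^{1/2}}{|z-a_j|}.$$
For $a\in\mathbb D$, $a\neq0$, and $z=e^{it}a/|a|$, $|t|\le\pi$, both $|z-a|\ge1-|a|$ and $|z-a|\ge|t|/\pi$ hold. (The distance from $e^{it}$ to $[0,1]$ is at least $|\sin t|\ge2|t|/\pi$ for $|t|\le\pi/2$, and at least $1$ otherwise.) So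
$$\int_{\mathbb T}\frac{dm}{|z-a|}\le\frac1\pi\Bigl(\int_0^{\pi(1-|a|)}\frac{dt}{1-|a|}+\int_{\pi(1-|a|)}^\pi\frac{\pi\,dt}t\Bigr)=1+\log\frac1{1-|a|}.$$
With (15), $\|k\|_{L^1}\le CN\sqrt s\,(1+\log\frac1s)\le CN^2\sqrt s$. Altogether
$$\Delta_N\le CN^2\sqrt s\le CN^2(\beta/|c|)^{N/2}, \tag{17}$$
which proves assertion 2.

Since $\sigma(T)$ lies in the open unit disk, $\sup_k\|T^k\|<\infty$. From
$$T_N^kv_N-T^kv=T_N^k(v_N-v)+\sum_{i<k}T_N^{k-1-i}(T_N-T)T^iv$$
and $L>1$ we get
$$\|T_N^kv_N-T^kv\|\le C(k+1)L^k\Delta_N,\qquad k\ge0. \tag{18}$$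

**Step 5: the characteristic polynomial of $T_N$.** This step computes $P_N=\det(\lambda-T_N)$ and identifies the interaction. Let $q_N=\prod_{a\in Z}(\lambda-G_N(a))$ and
$$p_N=q_N\Bigl(1-rB_N(0)\sum_{a\in Z}\frac1{a^2B'(a)\theta_N(a)(\lambda-G_N(a))}\Bigr).$$
By (16) and (6), $\theta_N(0)-1$ and $\theta_N(a)-1$ $(a\in Z)$ are $O(Ns)$. Since $B_N(0)=B(0)\theta_N(0)$ and $G_N(a)=G(a)+O(s)$, comparing with (5),
$$q_N\to q,\qquad p_N-p\text{ has degree}<d\text{ and coefficients }O(Ns). \tag{19}$$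
Apply Lemma 1 to $B_N$. We have $B_N'(a)=B'(a)\theta_N(a)$ for $a\in Z$ and $B_N'(a_j)=B(a_j)\theta_N'(a_j)$, so
$$P_N=p_NQ_N-q_NQ_N\sum_j\frac{rB_N(0)}{a_j^2B(a_j)\theta_N'(a_j)(\lambda-d_j)}. \tag{20}$$

We rewrite the coefficients. First $\theta_N'(a_j)=\Theta'(u_j)/z'(u_j)$. Since $u_i=U(d_i)$ and $Q_N=\prod(\mu-d_i)$,
$$\Theta(U(\mu))=Q_N(\mu)Y(\mu),\qquad Y(\mu)=\gamma\prod_i\frac{U(\mu)-U(d_i)}{\mu-d_i}\prod_i\bigl(1-\bar u_iU(\mu)\bigr)^{-1},$$
and differentiating at $d_j$ gives $\Theta'(u_j)U'(d_j)=Q_N'(d_j)Y(d_j)$. With (6) and (10),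
$$\frac{rB_N(0)}{a_j^2B(a_j)\theta_N'(a_j)}=\frac{rB(0)\theta_N(0)}{a_j^2B(a_j)}\cdot\frac{-\zeta s}{(1-\rho u_j)^2}\cdot\frac{U'(d_j)}{Q_N'(d_j)Y(d_j)}=\frac{\varepsilon_N\Omega_N(d_j)}{Q_N'(d_j)},$$
where, with $U=U(\mu)$,
$$\Omega_N(\mu)=\frac{\theta_N(0)}\gamma\cdot\frac{\zeta^2B(\zeta)}{z(U)^2B(z(U))}\cdot\frac{cU'(\mu)}{(1-\rho U)^2}\cdot\prod_i\frac{\mu-d_i}{c\,(U(\mu)-U(d_i))}\cdot\prod_i\bigl(1-\bar u_iU(\mu)\bigr).$$
(Check of powers: the first product contributes $c^{-N}$ and the third factor $c$, which cancel the $c^{N-1}$ in $\varepsilon_N$.) For large $N$, $\Omega_N$ is analytic near $|\mu|\le R_*$, because $z(U)$ is uniformly close to $\zeta$ and $U$ is injective. Therefore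
$$P_N=p_NQ_N-\varepsilon_Nq_N\Omega_N^\sharp,\qquad\Omega_N^\sharp(\lambda)=\sum_j\frac{\Omega_N(d_j)}{Q_N'(d_j)}\,\frac{Q_N(\lambda)}{\lambda-d_j}, \tag{21}$$
and $\Omega_N^\sharp$ is the Lagrange interpolation polynomial of $\Omega_N$ at $d_1,\dots,d_N$, of degree at most $N-1$.

*Claim: $\Omega_N\to\Omega_w$ uniformly on $|\mu|\le R_*$.* We check the factors.

* $\theta_N(0)\to1$, and $z(U)\to\zeta$ uniformly.
* $cU'(1-\rho U)^{-2}\to(1-\mu/c)^{-2}$, since $cU'=1+O(s)$, $U=\mu/c+O(s)$ and $|\mu/c|\le\kappa<1$.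
* By (13) the first product is $(1+O(s))^N\to1$, as $Ns\to0$.
* In the last product, $u_i=d_i/c+O(s)$ and $U=\mu/c+O(s)$, so its factors are $1-\bar d_i\mu/|c|^2+O(s)$. Since $|d_i|<1$ and $|\mu|\le R_*<c_-\le|c|$, $|1-\bar d_i\mu/|c|^2|\ge1-1/c_-$. So the product is $(1+O(s))^N\prod_i(1-\bar d_i\mu/|c|^2)$. With $\nu=|c|^2/\bar\mu$, so $|\nu|>|c|>1$, the last expression is $(1+o(1))\,\overline{\nu^{-N}Q_N(\nu)}$, which tends uniformly to $\overline{\Lambda_w(\nu)}$ by (11). (At $\mu=0$, $\nu=\infty$, $\prod_i(1-\bar d_i\mu/|c|^2)$ and $\overline{\Lambda_w(\nu)}$ are both $1$.)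
* Likewise $|1-d_i/c|\ge1-1/c_-$, so $\prod_i(1-u_i)=(1+o(1))\,c^{-N}Q_N(c)\to\Lambda_w(c)$, and $1/\gamma=\prod_i\frac{1-u_i}{1-\bar u_i}\to\Lambda_w(c)/\overline{\Lambda_w(c)}$.

The product of the limits is (8), and the claim follows.

Next we pass from $\Omega_N$ to $\Omega_N^\sharp$. By residues at the $d_j$ (Hermite's formula),
$$\Omega_N^\sharp(\lambda)=\frac1{2\pi i}\oint_{|\mu|=R_*}\frac{\Omega_N(\mu)}{Q_N(\mu)}\,\frac{Q_N(\mu)-Q_N(\lambda)}{\mu-\lambda}\,d\mu.$$
If $Q_N=\sum_m\pi_m\lambda^m$, the coefficient of $\lambda^k$ in the last quotient is $\sum_{m>k}\pi_m\mu^{m-1-k}$. On $|\mu|=R_*>1$ it is at most $CR_*^{N-1-k}$, as $\sum|\pi_m|\le C$. Since $|Q_N|\ge C^{-1}R_*^N$ on this circle by (11), and $\Omega_N$ is bounded there,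
$$\Omega_N^\sharp=\sum_{k<N}\omega_k\lambda^k,\qquad|\omega_k|\le CR_*^{-k}. \tag{22}$$
For $|\lambda|\le1$, subtracting from Cauchy's formula for $\Omega_N$,
$$|\Omega_N(\lambda)-\Omega_N^\sharp(\lambda)|=\Bigl|Q_N(\lambda)\,\frac1{2\pi i}\oint_{|\mu|=R_*}\frac{\Omega_N(\mu)\,d\mu}{Q_N(\mu)(\mu-\lambda)}\Bigr|\le CR_*^{-N},$$
because $|Q_N(\lambda)|\le C$. With the claim,
$$\Omega_N^\sharp\to\Omega_w\qquad\text{uniformly on }|\lambda|\le1. \tag{23}$$

**Step 6: the spectrum.** This step completes admissibility by showing $\sigma(T_N)\subset\{|\lambda|<R^+\}$. By (19), and since the zeros of $p$ lie in $|\lambda|<R<R^+$, for large $N$ we have $|p_N|\ge C^{-1}|\lambda|^d$ and $|q_N|\le C|\lambda|^d$ on $|\lambda|\ge R^+$. By (11) and (22), for $|\lambda|\ge R^+>\beta_0$,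
$$\frac{|\varepsilon_Nq_N\Omega_N^\sharp|}{|p_NQ_N|}\le CN\beta^N\,\frac{\max(1,(|\lambda|/R_*)^N)}{|\lambda|^N}\le CN\max\bigl((\beta/R^+)^N,(\beta/R_*)^N\bigr)\to0,$$
since $\beta<R^+$ and $\beta<1<R_*$. So $P_N\ne0$ there by (21). With Step 3, $\|h_N+r\bar z\|_\infty\le L$ and $R^+\in(1/c_-,1)$, this is assertion 1.

**Step 7: moving $x$ to $y$.** This step turns $P_N(T_N)=0$ into the hitting statement. Multiply (21) by $W$, write $p_NQ_NW=pQ_NW-(p-p_N)Q_NW$, and use (12):
$$\lambda^NF_N=WP_N+\tau_N+(p-p_N)Q_NW+\varepsilon_Nq_N\Omega_N^\sharp W.$$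
Put
$$x_N:=\frac\alpha{\varepsilon_N}F_N(T_N)v_N=\frac\alpha{\varepsilon_N}p^2(T_N)v_N+g(T_N)v_N\in K_{B_N}.$$
By Cayley–Hamilton,
$$T_N^Nx_N=\frac\alpha{\varepsilon_N}\tau_N(T_N)v_N+\frac\alpha{\varepsilon_N}\bigl((p-p_N)Q_NW\bigr)(T_N)v_N+\alpha\bigl(q_N\Omega_N^\sharp W\bigr)(T_N)v_N=:I+II+III.$$

*$x_N\to x$.* As $p(T)=0$, (18) with $k\le2d$ gives $\|p^2(T_N)v_N\|\le C\Delta_N$. By (17), $\beta^{-N}\Delta_N\le CN^2\beta^{-N}(\beta/|c|)^{N/2}=CN^2(\beta|c|)^{-N/2}\to0$, because $\beta|c|\ge\beta c_->1$. And $g(T_N)v_N\to g(T)v=x$ by (18).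

*$I\to0$.* By Step 2, $\|v_N\|\le1$ and $\|T_N\|\le L$, we have $\|I\|\le C\beta^{-N}(R^\flat)^N\to0$.

*$II\to0$.* The polynomial $Q_NW$ has degree $N+d$ and coefficients of bounded absolute sum. Since $\sup_k\|T^k\|<\infty$, (18) gives $\|(Q_NW)(T_N)v_N\|\le C(1+NL^N\Delta_N)$. By (19), $\|(p-p_N)(T_N)\|\le CNs$, and $\beta^{-N}s\le C|c|^{-N}$. Hence, with (17),
$$\|II\|\le C\beta^{-N}Ns\,(1+NL^N\Delta_N)\le CN|c|^{-N}+CN^4\bigl(\beta^{1/2}L/|c|^{3/2}\bigr)^N\to0$$
by (4) and $\beta<1$.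

*$III\to y$.* By (22), $q_N\Omega_N^\sharp W$ has degree less than $N+2d$ and its coefficient at $\lambda^k$ is $O(R_*^{-k})$. Since $L>R_*$, (18), (17) and $\beta<1$ give
$$\|(q_N\Omega_N^\sharp W)(T_N)v_N-(q_N\Omega_N^\sharp W)(T)v\|\le CN^2(L/R_*)^N\Delta_N\le CN^4\Bigl(\frac L{R_*\sqrt{c_-}}\Bigr)^N\to0$$
by (4). Now everything happens on $K_B$. Since $\sigma(T)\subset\{|\lambda|<R\}$ with $R<1$, (19), (23) and the Riesz functional calculus give $(q_N\Omega_N^\sharp W)(T)\to q(T)\Omega_w(T)W(T)$. Finally $W(T)=p(T)+w(T)=w(T)$, so by (9)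
$$III\to\alpha\,q(T)\Omega_w(T)w(T)v=e(T)v=y.$$
This proves assertion 3 and Lemma 2. $\square$

Note why $g$ was built into $F_N$. We never estimated $T_N^Ng(T_N)v_N$ alone: (18) bounds its deviation only by a quantity of order $NL^N\Delta_N$, and for $L$ near $|c|$ the bound (17) does not make this small. Only the combination with $\alpha\varepsilon_N^{-1}p^2(T_N)v_N$ is under control.

## 8. Gluing the steps at different boundary points

**Step A: boundary points and start.** We fix data that keep the sup norm below $L$ at every stage. Choose distinct $\zeta_k\in\mathbb T$ and pairwise disjoint disks $D_k=\{|z-\zeta_k|<\eta_k\}$ with $r\eta_k\le\eta$. For instance take $\zeta_k=e^{i/k}$, and $\eta_k$ the smaller of $\eta/r$ and a third of the distance from $\zeta_k$ to the other $\zeta_i$. Fix a strictly increasing sequence $R_k\in(1/c_-,1)$. Start with $B_1$ the Blaschke factor with zero $1/(4r)$, $h_1=0$, $x_1=0$. By the example in Section 4, $(B_1,h_1,R_1)$ is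 admissible.

**Step B: the hypotheses of Lemma 2 persist.** Suppose $(B_k,h_k,R_k)$ is admissible with $h_k=\sum_{i<k}c_i(b_i-1)$, where $b_i$ is $b_\rho$ at the point $\zeta_i$ for some $\rho=\rho_i$, $c_i=h_i(\zeta_i)+r\bar\zeta_i$ with $|c_i|\le r+\eta$, and
$$|c_i(b_i-1)|\le\eta2^{-i}\qquad\text{on }\overline{\mathbb D}\setminus D_i. \tag{24}$$
Since $\zeta_k\notin D_i$ for $i<k$, $|h_k(\zeta_k)|\le\eta$. Put $c_k=h_k(\zeta_k)+r\bar\zeta_k$, so $c_-\le|c_k|\le r+\eta$. For $z\in\overline{\mathbb D}\setminus D_k$ we have $|1-\rho\bar\zeta_kz|=|\zeta_k-\rho z|\ge\eta_k-(1-\rho)$. So by (6), condition (24) for $i=k$ holds for all $\rho$ close to $1$. For such $\rho=\rho_k$ put $h=\sum_{i\le k}c_i(b_i-1)$ and $\psi=h+r\bar z$, and estimate $\psi$ on $\mathbb T$.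

Off $\bigcup_{i\le k}D_i$ we have $|\psi|\le r+\eta$. On $D_j\cap\mathbb T$, $j\le k$,
$$\psi=c_jb_j+(r\bar z-c_j)+\sum_{i\le k,\,i\ne j}c_i(b_i-1),\qquad|r\bar z-c_j|\le r|z-\zeta_j|+|h_j(\zeta_j)|\le r\eta_j+\eta.$$
The disks are disjoint, so (24) applies to every $i\ne j$, and
$$|\psi|\le(r+\eta)+(r\eta_j+\eta)+\eta\le r+4\eta=L.$$
Thus Lemma 2 applies at $\zeta_k$.

**Step C: one extension.** Write $\psi_k=h_k+r\bar z$, $T_k=A^{B_k}_{\psi_k}$. Let $y_k\in K_{B_k}$ be a target. Apply Lemma 2 with $x=x_k$, $y=y_k$, $R=R_k$, $R^+=R_{k+1}$. Taking $N=:n_k$ large we get $B_{k+1}$ (a multiple of $B_k$), $h_{k+1}$ and $x_{k+1}\in K_{B_{k+1}}$ such that $(B_{k+1},h_{k+1},R_{k+1})$ is admissible, (24) holds for $i=k$, and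
$$\|x_{k+1}-x_k\|\le2^{-k},\quad\|T_{k+1}^{n_k}x_{k+1}-y_k\|\le2^{-k},\quad\|T_{k+1}^{n_i}x_{k+1}-T_k^{n_i}x_k\|\le2^{-k}\ (i<k), \tag{25}$$
$$\|\psi_{k+1}-\psi_k\|_2\le2^{-k},\qquad\sum_{a\in Z(B_{k+1})\setminus Z(B_k)}(1-|a|)\le2^{-k}, \tag{26}$$
where $Z(\cdot)$ denotes the zero set. The third condition in (25) is possible because, in the notation of Lemma 2, for each fixed $n$
$$\|T_N^nx_N-T^nx\|\le L^n\|x_N-x\|+nL^{n-1}\|(T_N-T)|_{K_B}\|\sup_i\|T^ix\|\to0.$$
In (26), the first holds because $\|\psi_{k+1}-\psi_k\|_2=|c_k|\|b_k-1\|_2\le C\sqrt{s_N}$, and the second because the sum is at most $CNs_N$.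

**Step D: the targets.** The targets must run through a dense set infinitely often. When $K_{B_j}$ is constructed, fix a countable dense set $\{y_{j,l}\}_{l\ge1}\subset K_{B_j}$. List, for $n=1,2,\dots$ in turn, all pairs $(j,l)$ with $j,l\le n$, and let $y_k=y_{j,l}$ if $(j,l)$ is the $k$-th pair of the whole list. Before block $n$ there are $\sum_{m<n}m^2\ge n-1$ entries, so a pair in block $n$ has position $k\ge n\ge j$. Hence $y_k\in K_{B_j}\subset K_{B_k}$, and each pair occurs infinitely often.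

**Step E: the limit operator.** We pass to the limit. By (26) the zeros $\bigcup_kZ(B_k)$ satisfy the Blaschke condition. Let $\theta$ be the Blaschke product with these simple zeros; there are infinitely many. Since $K_\theta$ is the closed span of the kernels $k_a$ at its zeros, the increasing union $\bigcup_kK_{B_k}$ is dense in $K_\theta$, and $P_{B_k}\to P_\theta$ strongly on $L^2$.

Let $\psi=\lim\psi_k$ in $L^2$. Passing to an a.e. convergent subsequence, $\|\psi\|_\infty\le L<M$. Also $h:=\psi-r\bar z=\lim h_k\in H^2\cap L^\infty=H^\infty$. So $\psi=r\bar z+h$ has the required form.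

Multiplication by $\psi_k$ converges strongly on $L^2$ to multiplication by $\psi$: on $L^\infty$ this follows from $\psi_k\to\psi$ in $L^2$, and then on $L^2$ by density and the uniform bound $L$. Products of uniformly bounded strongly convergent sequences converge strongly, so $(P_{B_k}\psi_kP_{B_k})^n\to(P_\theta\psi P_\theta)^n$ strongly for each $n$, with norms at most $L^n$. Let $x=\lim x_k\in K_\theta$, which exists by (25). Since $x_m\to x$ and $T_m^nx_m=(P_{B_m}\psi_mP_{B_m})^nx_m$,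
$$A_\psi^nx=\lim_{m\to\infty}T_m^nx_m\qquad(n\ge0).$$
For $m>k$, (25) gives
$$\|T_m^{n_k}x_m-y_k\|\le\|T_{k+1}^{n_k}x_{k+1}-y_k\|+\sum_{l=k+1}^{m-1}\|T_{l+1}^{n_k}x_{l+1}-T_l^{n_k}x_l\|\le2^{-k}+\sum_{l>k}2^{-l}=2^{1-k}.$$
Therefore $\|A_\psi^{n_k}x-y_k\|\le2^{1-k}$ for every $k$. Each $y_{j,l}$ equals $y_k$ for infinitely many $k$, so the closure of the orbit $\{A_\psi^nx\}$ contains every $y_{j,l}$, hence $\bigcup_jK_{B_j}$, hence $K_\theta$. So $A_\psi$ is hypercyclic on $K_\theta$, and Theorem 1 is proved. $\blacksquare$
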